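# Small squares and cyclic cosets in torsion-free groups

## 1. Three theorems on $|A^2|$ and what they assert

Throughout, $G$ is a torsion-free group (only the identity has finite order), written multiplicatively. The sets $A,B,U,V,\dots$ are finite and nonempty unless said otherwise, $AB=\{ab:a\in A,\ b\in B\}$, $A^2=AA$, and $A^{-1}=\{a^{-1}:a\in A\}$. Constants called absolute depend on nothing, in particular not on $G$.

**Theorem 1.** There are absolute constants $\varepsilon_0>0$ and $n_1$ such that if $|A|\ge n_1$ and $A$ is not contained in a left coset of a cyclic subgroup, then $|A^2|>(2+\varepsilon_0)|A|$. Consequently there is an absolute constant $\gamma>0$, for instance $\gamma=\max(n_1,1/\varepsilon_0)$, such that for every integer $k\ge1$, every torsion-free group $G$ and every finite $A\subset G$ that is not contained in a left coset of a cyclic subgroup and satisfies $|A|>\gamma k$, we have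
$$|A^2|>2|A|+k .$$

**Theorem 2.** There is an absolute constant $C_0$ such that every finite $A\subset G$ not contained in a left coset of a cyclic subgroup satisfies $|A^2|\ge3|A|-C_0$. Hence $|A|>k+C_0$ implies $|A^2|>2|A|+k$.

**Theorem 3.** For every $\varepsilon\in(0,1]$ there are $c\in(0,1]$, an integer $L\ge1$ and $n_0$, depending only on $\varepsilon$, such that: if $|A|=n\ge n_0$ and $|A^2|\le(4-\varepsilon)n$, then for some $x,a\in G$ with $a\ne1$ we have
$$|A\cap\{xa^i:0\le i\le Ln\}|\ge cn .$$

The second half of Theorem 1 follows from the first in one line. If $|A|>\gamma k$, then $|A|\ge n_1$ because $k\ge1$, and $|A^2|>2|A|+\varepsilon_0|A|>2|A|+k$ because $|A|>k/\varepsilon_0$. In Theorem 2 the "hence" is $3|A|-C_0=2|A|+(|A|-C_0)>2|A|+k$.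

The question behind Theorem 1 comes from K. J. Böröczky, P. P. Pálfy, O. Serra, "On the cardinality of sumsets in torsion-free groups", arXiv:1009.6140 (2010). The following is known. For any integer $k\ge1$ there is a $c(k)$ such that if $A\subset G$ is finite and not contained in a left coset of any cyclic subgroup, and $B\subset G$ is finite with more than $c(k)$ elements, then $|AB|>|A|+|B|+k$. One can take $c(k)\le32(k+3)^6$ in general and $c(k)\le4(2k+3)^3$ if $G$ has the unique product property, and examples show that in general $c(k)$ must be at least of quadratic order in $k$. The conjecture was that for $A=B$ a bound linear in $k$ is enough. Theorem 1 says that this is true.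

**Definition.** A *cyclic coset* is a coset of a cyclic subgroup of $G$. Since $xH=(xHx^{-1})x$ for every subgroup $H$, left cyclic cosets and right cyclic cosets are the same family of sets. Likewise "coset of a finite subgroup" needs no side. If $S$ is a cyclic coset, so are $gS$, $Sg$ and $S^{-1}$.

In $\mathbb Z^2$, for example, a cyclic coset is an arithmetic progression, infinite in both directions, or a single point. The set $\{(0,0),(1,0),(0,1)\}$ is not contained in one.

The hypothesis cannot be dropped: for $A=\{a^i:0\le i<n\}$ with $a\ne1$ we have $|A^2|=2n-1$. Theorem 2 is sharp in the following sense. Let $m\ge1$ and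
$$A=\{(0,0),(1,0),\dots,(m,0),(0,1)\}\subset\mathbb Z^2 .$$
Then $|A|=m+2$, and $A+A$ has $2m+1$ points at height $0$, $m+1$ at height $1$ and one at height $2$. So $|A+A|=3m+3=3|A|-3$, and the coefficient $3$ cannot be increased. With $m=k+1$ we get $|A|=k+3$ and $|A+A|=3k+6=2|A|+k$, so the threshold $k+C_0$ is optimal up to the additive constant.

The constants in all three theorems are not explicit, because the proof of Theorem 3 uses the theorem of Breuillard, Green and Tao on approximate groups. Theorem 1 uses only Theorem 3 and some elementary counting. Theorem 2 uses Theorem 3 and more counting, and it is not needed for the conjecture.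

## 2. Lines in $\mathbb Z^2$, grids, and the Klein bottle group

**Sets on a few lines.** Let $A\subset\mathbb Z^2$ have $n$ points and meet exactly $r\ge2$ horizontal lines, at heights $t_1<\dots<t_r$, in $b_1,\dots,b_r$ points. The heights
$$2t_1<t_1+t_2<2t_2<t_2+t_3<\dots<2t_r$$
are distinct. In $\mathbb Z$ we have $|X+Y|\ge|X|+|Y|-1$. So $A+A$ has at least $2b_k-1$ points at height $2t_k$ and at least $b_k+b_{k+1}-1$ at height $t_k+t_{k+1}$. Adding up,
$$|A+A|\ge\sum_{k}(2b_k-1)+\sum_{k<r}(b_k+b_{k+1}-1)=4n-b_1-b_r-(2r-1)\ge3n-(2r-1).\tag{1}$$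
If $r$ is bounded, this is $3n-O(1)$. So a set in $\mathbb Z^2$ that lies on boundedly many parallel lines, but not on one, satisfies what Theorem 2 asks for.

**Grids.** Let $A=\{0,\dots,m-1\}^2$, $n=m^2$. Then $|A+A|=(2m-1)^2<4n$. A line meets $A$ in at most $m=\sqrt n$ points, since on a line at least one of the coordinates determines the point. So no cyclic coset contains a fixed proportion of $A$ for all $m$. Theorem 3 would therefore be false with $4$ in place of $4-\varepsilon$.

**A nonabelian example.** Let $K$ be the group generated by $s,t$ with $tst^{-1}=s^{-1}$. Every element is uniquely $s^it^j$, and $K$ is torsion-free: a power $(s^it^j)^k$ has $t$-exponent $jk$, nonzero if $j,k\ne0$, and $\langle s\rangle$ is infinite cyclic. Take $A=\{s^i:0\le i\le m\}\cup\{t\}$ with $m\ge1$, $n=m+2$. It is not in a cyclic coset: a cyclic coset containing $1$ is a cyclic subgroup, but $s,t$ do not commute. Since $ts^i=s^{-i}t$, the set $A^2$ consists of $s^i$ ($0\le i\le2m$), $s^it$ ($-m\le i\le m$) and $t^2$. So $|A^2|=4m+3=4n-5$. If we take $A=\{s^i:-m\le i\le m\}\cup\{t\}$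 instead, with $n=2m+2$, then $A^2$ consists of $s^i$ ($|i|\le2m$), $s^it$ ($|i|\le m$) and $t^2$, and $|A^2|=6m+3=3n-3$. The extremal value occurs again, in a nonabelian group.

## 3. Products of finite sets without commutativity

This section proves the elementary inequalities that do the counting. First, a fact about groups, to be used each time a finite set is stabilized by something.

**Fact S1.** A torsion-free group $S$ with a cyclic subgroup of finite index is cyclic.

*Proof.* If $S$ is finite, it is trivial. Otherwise the cyclic subgroup is infinite, and the intersection of its finitely many conjugates is a normal infinite cyclic subgroup $I$ of finite index in $S$. Let $E=C_S(I)$ be its centralizer. It is normal in $S$, and $S/E$ embeds in $\mathrm{Aut}(\mathbb Z)=\{\pm1\}$, so $E$ has index at most $2$. The centre of $E$ contains $I$, so it has finite index in $E$. By Schur's theorem (if the centre has finite index, the commutator subgroup is finite) $E'$ is finite, hence trivial. So $E$ is abelian, finitely generated, torsion-free, and has a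 cyclic subgroup of finite index; that is, $E\cong\mathbb Z$. Suppose $g\in S\setminus E$. Conjugation by $g$ acts nontrivially on $I$, so by inversion, and therefore it acts on $E\cong\mathbb Z$ by inversion. Now $g^2\in E$, and $g$ commutes with $g^2$, so $g^2=g^{-2}$, $g^4=1$, $g=1\in E$, a contradiction. So $S=E$. $\square$

**Lemma 1.** Let $C\le G$ be infinite cyclic, $Y\subset G/C$ a finite nonempty set of left cosets, and $A\subset G$ finite and not contained in a left cyclic coset. Then $|AY|\ge|Y|+1$, where $AY=\{\alpha gC:\alpha\in A,\ gC\in Y\}$.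

*Proof.* For $\alpha\in A$ we have $|AY|\ge|\alpha Y|=|Y|$. If equality holds, all the sets $\alpha Y$ ($\alpha\in A$) coincide with $AY$, so $A\subset\alpha_0S$ with $\alpha_0\in A$ and $S=\{g:gY=Y\}$. The group $S$ acts on the finite set $Y$. The stabilizer of $gC\in Y$ is $S\cap gCg^{-1}$, which is cyclic and, because its orbit is finite, of finite index in $S$. By S1, $S$ is cyclic, contrary to the hypothesis on $A$. $\square$

The next lemma is stated in an arbitrary group $Q$, because later we shall count in quotients that may have torsion. If $X=Y$ is a finite subgroup, then $|XY|=|X|$; so in the presence of torsion some hypothesis is needed to gain anything.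

**Lemma 2.** Let $X,Y$ be finite nonempty subsets of a group $Q$.

(a) If $Y$ is not contained in a coset of a finite subgroup, then $|XY|\ge|X|+\frac12|Y|$.

(b) If $X$ is not contained in a coset of a finite subgroup, then $|XY|\ge|Y|+\frac12|X|$.

(c) (Kemperman) If $Q$ is torsion-free, then $|XY|\ge|X|+|Y|-1$.

In (a) equality can occur: in $Q=\mathbb Z\times\mathbb Z/m$ take $X=H=0\times\mathbb Z/m$ and $Y=\{0,1\}\times\mathbb Z/m$. Then $|XY|=2m=|X|+\frac12|Y|$.

*Proof.* The idea is to fix $Y$ and minimize a weighted growth of $X$; the smallest minimizers turn out to be subgroups. Let $\kappa\in(0,1)$ and put $\varphi(X)=|XY|-\kappa|X|$ for finite nonempty $X\subset Q$.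

Since $|XY|\ge|X|$, we have $\varphi(X)\ge(1-\kappa)|X|$. So sets with $\varphi(X)\le\varphi(\{1\})=|Y|-\kappa$ have bounded size, and $\varphi$ takes only finitely many values on them. Hence $\varphi$ attains a minimum $\varphi_0$. Clearly $\varphi(gX)=\varphi(X)$. Suppose $X_1\cap X_2\ne\emptyset$. Since $(X_1\cap X_2)Y\subset X_1Y\cap X_2Y$ and $(X_1\cup X_2)Y=X_1Y\cup X_2Y$,
$$\varphi(X_1\cap X_2)+\varphi(X_1\cup X_2)\le\varphi(X_1)+\varphi(X_2).$$
If $X_1,X_2$ are minimizers, the right side is $2\varphi_0$ and both terms on the left are at least $\varphi_0$; so $X_1\cap X_2$ is a minimizer.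

Translating, there are minimizers containing $1$; let $H$ be one of these of least cardinality among all minimizers. For $g\in H$ the set $g^{-1}H$ is a minimizer of the same size that contains $1$. So $H\cap g^{-1}H$ is a minimizer, and by minimality it equals $H$, so $g^{-1}H=H$. Therefore $g^{-1}\in H$ and $gH=H$ for all $g\in H$, and $H$ is a finite subgroup. If $Y$ meets exactly $j$ right cosets of $H$, then $|HY|=j|H|$ and $\varphi_0=(j-\kappa)|H|$. Thus
$$|XY|\ge\kappa|X|+(j-\kappa)|H|\quad\text{for all }X,\qquad|Y|\le j|H|.\tag{2}$$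

(a) Here $j\ge2$, so $j-\kappa>j-1\ge\frac j2$ and $(j-\kappa)|H|\ge\frac j2|H|\ge\frac12|Y|$. So $|XY|\ge\kappa|X|+\frac12|Y|$ for every $\kappa<1$. Let $\kappa\to1$ with $X,Y$ fixed.

(c) Here $H=1$ and $j=|Y|$, so $|XY|\ge\kappa|X|+|Y|-\kappa$. Let $\kappa\to1$.

(b) Apply (a) to the product $Y^{-1}X^{-1}=(XY)^{-1}$; the set $X^{-1}$ is not in a coset of a finite subgroup because $X$ is not. $\square$

Lemma 2(c) alone gives $|A^2|\ge2|A|-1$, and progressions attain this. All the work is in using that $A$ is not in a cyclic coset.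

## 4. Conjugated cosets: Theorem 1 from Theorem 3

In this section we take Theorem 3 for granted and prove Theorem 1. So we may assume that some cyclic coset contains a positive proportion of $A$.

**Where line counting breaks.** The natural plan is to imitate (1): let $C$ be a cyclic group with a heavy coset, cut $A$ into pieces along the left cosets $yC$, and count the products of pieces. In $\mathbb Z^2$ the product of two pieces lies on one line, and different lines do not interfere. In $G$ the product of $zP\subset zC$ and $yP'\subset yC$ is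
$$zPyP'=zy\,(y^{-1}Py)\,P' ,$$
and $y^{-1}Py$ lies in $y^{-1}Cy$, not in $C$. If $C$ is not normal, the product of two left cosets of $C$ is not a coset, so the products spread over many cosets and overlap in a way we do not control. This is the point where the plan stops.

**The repair.** Cut the left factor differently for each right factor. With $C_y=yCy^{-1}$ we have $yC=C_yy$, so
$$(A\cap zC_y)(A\cap yC)=(A\cap zC_y)(A\cap C_yy)\subset zC_yy=zyC .$$
Now each product lies in a single coset of $C$, and Lemma 1 says that the cosets $zyC$ with $z,y\in A$ are more numerous than the cosets $yC$. What we need in exchange is that $A$ is heavy on every coset of every $C_y$ that it meets. If $|A^2|$ is close to $2|A|$, this can be proved, because then the pieces of $A$ must all have nearly the same size.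

*Proof of Theorem 1, assuming Theorem 3.* Let $c\le1$ and $n_0$ be the constants of Theorem 3 for the value $1$ of its parameter. Put $\varepsilon=c^3/480$ and let $n=|A|\ge\max(n_0,2400/c^4)$. Note $2400/c^4=5/(c\varepsilon)$. Suppose that $A$ is in no left cyclic coset but $|A^2|\le(2+\varepsilon)n$. We look for a contradiction. Let $F$ be the maximum of $|A\cap xC|$ over all cyclic cosets $xC$. Since $(2+\varepsilon)n\le3n$, Theorem 3 gives $F\ge cn$.

**Step (i): one almost maximal coset forces equal pieces.** The purpose of this step is to show that if some coset $C'\alpha$ is nearly as heavy as possible, then all left cosets of $C'$ that meet $A$ are nearly as heavy as possible. Let $C'$ be cyclic and $V=A\cap C'\alpha$ with $|V|\ge(1-\xi)F$, where $0\le\xi\le\frac12$. Let $m'$ be the number of left cosets of $C'$ meeting $A$. For distinct left cosets $yC'$ the products $(A\cap yC')V\subset yC'\alpha$ are disjoint, and by Lemma 2(c) in $C'$ each has at least $|A\cap yC'|+|V|-1$ elements. Hence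
$$n+m'(|V|-1)\le|A^2|\le(2+\varepsilon)n.$$
Here $|V|\ge\frac12cn$, and $1\le\frac1{10}cn$, so $|V|-1\ge\frac25cn$ and $m'\le(1+\varepsilon)\frac5{2c}\le\frac5c$. So $m'\le\varepsilon n$, and
$$m'(1-\xi)F\le m'|V|\le(1+\varepsilon)n+m'\le(1+2\varepsilon)n .$$
Therefore $n\ge m'F(1-\xi)(1-2\varepsilon)\ge m'F(1-\xi-2\varepsilon)$. The $m'$ pieces $A\cap yC'$ have size at most $F$ and sum to $n$. So each of them has size at least
$$n-(m'-1)F\ge F\bigl(1-m'(\xi+2\varepsilon)\bigr)\ge F\bigl(1-\tfrac5c(\xi+2\varepsilon)\bigr).\tag{3}$$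

**Step (ii): the cosets of one group $C$.** We now apply (i) to a heaviest coset. Choose a cyclic $C$ and $\alpha$ with $|A\cap C\alpha|=F$. As $F\ge cn\ge2$, $C$ is infinite. By (i) with $\xi=0$, every left coset of $C$ meeting $A$ contains at least $(1-\xi_1)F$ elements of $A$, where $\xi_1=10\varepsilon/c=c^2/48\le\frac12$. The number $m$ of these cosets satisfies $n/F\le m\le5/c$.

**Step (iii): the cosets of all conjugates $C_y$.** We apply (i) a second time, to each conjugate, and then count. Let $y\in A$ and $C_y=yCy^{-1}$. Since $A\cap C_yy=A\cap yC$, this set has at least $(1-\xi_1)F$ elements by (ii). By (i) with $C'=C_y$, $\alpha=y$, $\xi=\xi_1$, every left coset of $C_y$ meeting $A$ contains at least $(1-\xi_2)F$ elements of $A$, where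
$$\xi_2=\tfrac5c(\xi_1+2\varepsilon)=\frac{50\varepsilon}{c^2}+\frac{10\varepsilon}c\le\frac{60\varepsilon}{c^2}=\frac c8,\qquad\xi_2\ge\xi_1 .$$
For $z,y\in A$ the coset $zC_y$ meets $A$, as it contains $z$. By the inclusion $(A\cap zC_y)(A\cap C_yy)\subset zyC$ and Lemma 2(c) in $C_y$, every coset $zyC$ with $z,y\in A$ contains at least $2(1-\xi_2)F-1$ elements of $A^2$. Let $Y=\{yC:y\in A\}$, so $|Y|=m$. The cosets $zyC$ form the set $AY$, and by Lemma 1 there are at least $m+1$ of them. Using $mF\ge n$, $F\ge cn$ and $m+1\le6/c$,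
$$|A^2|\ge(m+1)\bigl(2(1-\xi_2)F-1\bigr)\ge2\bigl(1-\tfrac c8\bigr)(1+c)n-\tfrac6c .$$
Now $2(1-\frac c8)(1+c)=2+\frac74c-\frac14c^2\ge2+\frac32c$ since $c\le1$, and $\frac6c\le\frac c2n$ since $n\ge12/c^2$. So $|A^2|\ge(2+c)n>(2+\varepsilon)n$, a contradiction. Theorem 1 holds with $\varepsilon_0=c^3/480$ and $n_1=\max(n_0,2400/c^4)$. $\square$

It remains to prove Theorem 3, and then Theorem 2.

## 5. A fibre inequality and the constant $4$

For a finitely supported $h\ge0$ on a set we use
$$\sum h=\int_0^\infty|\{h\ge\tau\}|\,d\tau .\tag{4}$$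

The grid of Section 2 has doubling close to $4$ and no heavy line. We want the converse: no heavy fibres, and not too many fibres, force growth by the factor $4$.

**Lemma 3.** Let $Z\lhd N$ with $N$ and $N/Z$ torsion-free, $\pi:N\to N/Z$ the projection, and $U,V\subset N$ finite nonempty with maximal fibre sizes $F,F'$ over $N/Z$. Then
$$|UV|\ge\bigl(\sqrt{|U|}+\sqrt{|V|}\bigr)^2-F-F'-|\pi U|-|\pi V| .$$

For $U=V=\{0,\dots,m-1\}^2$, $N=\mathbb Z^2$, $Z=\mathbb Z\times0$, the right side is $4m^2-4m$, and $|U+V|=(2m-1)^2$ is larger by $1$ only.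

*Proof.* Let $f,g,h:N/Z\to\mathbb Z_{\ge0}$ be the fibre sizes of $U,V,UV$. Suppose $f(x),g(y)>0$. As $Z$ is normal, we can write the two fibres as $\hat xU_1$ and $V_1\hat y$ with $U_1,V_1\subset Z$ and $\hat x,\hat y$ lying over $x,y$. Their product $\hat xU_1V_1\hat y$ lies over $xy$, and Lemma 2(c) in $Z$ gives $h(xy)\ge f(x)+g(y)-1$.

For $t\in(0,1]$ put $X_t=\{f\ge tF\}$ and $Y_t=\{g\ge tF'\}$; these are nonempty. On $X_tY_t$ we have $h\ge t(F+F')-1$, and $|X_tY_t|\ge|X_t|+|Y_t|-1$ by Lemma 2(c) in $N/Z$. In (4) restrict to $0\le\tau\le F+F'-1$ and substitute $\tau=t(F+F')-1$: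
$$|UV|\ge(F+F')\int_{1/(F+F')}^1\bigl(|X_t|+|Y_t|-1\bigr)\,dt .$$
By (4), $\int_0^1|X_t|\,dt=|U|/F$ and $\int_0^1|Y_t|\,dt=|V|/F'$. The missing piece over $[0,1/(F+F')]$ is at most $(|\pi U|+|\pi V|-1)/(F+F')$, because $|X_t|\le|\pi U|$ and $|Y_t|\le|\pi V|$. So
$$|UV|\ge(F+F')\Bigl(\frac{|U|}F+\frac{|V|}{F'}-1\Bigr)-|\pi U|-|\pi V| .$$
Finally $(F+F')\bigl(\frac{|U|}F+\frac{|V|}{F'}\bigr)=|U|+|V|+\frac{F'}F|U|+\frac F{F'}|V|\ge|U|+|V|+2\sqrt{|U||V|}$. $\square$

We shall use it in this form: if $u=|U|\le v=|V|$, then $\sqrt{uv}\ge u$, so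
$$\bigl(\sqrt u+\sqrt v\bigr)^2\ge3u+v .\tag{5}$$

## 6. Approximate groups, progressions, nilpotent groups

**Definition.** A *$K$-approximate group* is a finite symmetric set $W\ni1$ in a group (symmetric: $W=W^{-1}$) with $W^2\subset EW$ for some set $E$ with $|E|\le K$.

For example $W=\{-m,\dots,m\}\subset\mathbb Z$ is a $2$-approximate group: $W+W=\{-2m,\dots,2m\}=\{-m,m\}+W$.

**Definition.** A progression $P=\{b_0+\sum_{k\le d'}i_kb_k:0\le i_k<L_k\}$ of rank $d'$ in an abelian group is *2-proper* if the sums $\sum i_kb_k$ with $0\le i_k\le2L_k-2$ are pairwise distinct. In particular $|P|=\prod L_k$.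

In $\mathbb Z$, $\{i+10j:0\le i,j<3\}$ is 2-proper, since $i+10j$ with $0\le i,j\le4$ determines $i$ and $j$. The progression $\{i+3j:0\le i,j<3\}$ has $9$ distinct elements but is not 2-proper, since $3\cdot1+0\cdot3=0\cdot1+1\cdot3$.

The proof of Theorem 3 quotes the following published results.

* **[T]** (Tao, *Product set estimates for non-commutative groups*, Combinatorica 28 (2008), Thm 4.6, case of equal sets.) If $|A^2|\le K|A|$, there are $K_1=O(K^{O(1)})$, a $K_1$-approximate group $W$ with $|W|\le K_1|A|$, and sets $X,X'$ of size at most $K_1$ with $A\subset XW\cap WX'$.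
* **[BGT]** (Breuillard–Green–Tao, *The structure of approximate groups*, Publ. IHES 116 (2012), main theorem.) If $W$ is a $K_1$-approximate group in a group $G$, there are a subgroup $G_0\le G$ and a finite normal subgroup $H\lhd G_0$ such that $W$ is covered by $O_{K_1}(1)$ left translates of $G_0$, and $G_0/H$ is nilpotent of step $O_{K_1}(1)$.
* **[F]** (Freiman's theorem, proper form; Bilu, Astérisque 258 (1999); Tao–Vu, *Additive Combinatorics*, Sect. 5.4 with Thm 3.40.) A finite subset $B$ of a torsion-free abelian group with $|2B|\le K|B|$ lies in a 2-proper progression $P$ of rank $d'\le d(K)$ with $|P|=\prod L_k\le C(K)|B|$. Here $2B=B+B$.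
* Plünnecke's inequality: in abelian groups, $|U+V|\le K|V|$ implies $|2U|\le K^2|V|$.

We also need one fact on nilpotent groups, so that Lemma 3 can be applied with a centre as $Z$. We write $[x,g]=x^{-1}g^{-1}xg$.

**Fact S2.** If $N$ is torsion-free nilpotent, then $N/Z(N)$ is torsion-free.

*Proof.* Let $\zeta_1\le\zeta_2$ be the first two terms of the upper central series, and $x\in\zeta_2$ with $x^m\in\zeta_1$, $m\ge1$. For $g\in N$ the commutators $[y,g]$ with $y\in\zeta_2$ are central, so $[yy',g]=y'^{-1}[y,g]y'[y',g]=[y,g][y',g]$. Thus $[x,g]^m=[x^m,g]=1$, and $[x,g]=1$ because $N$ is torsion-free. So $x\in\zeta_1$, and $\zeta_2/\zeta_1=Z(N/\zeta_1)$ is torsion-free. The torsion elements of the nilpotent group $N/\zeta_1$ form a normal subgroup. If it were nontrivial, it would meet the centre nontrivially, which is impossible. $\square$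

## 7. A cyclic coset with a positive proportion: proof of Theorem 3

The outline suggested so far is this: [T] and [BGT] put $A$ into boundedly many cosets of a nilpotent group $N$; apply Lemma 3 to the pieces, with $Z=Z(N)$; if no fibre is heavy, $|A^2|$ is almost $4n$. The difficulty is the term $|\pi U|$ in Lemma 3. Take $N$ to be the group of upper unitriangular integer $3\times3$ matrices, generated by $x,y$ with $[x,y]$ generating the centre. Let $U=V=\{x^i:0\le i<n\}$. Each coset of the centre contains at most one point of $U$, so $|\pi U|=n$, and Lemma 3 gives only $4n-2-2n=2n-2$. The centre of $N$ may be invisible to $A$. The remedy is to replace $N$ by a centralizer $N_0$ in $N$ such that boundedly many cosets of $N_0$ still cover $A$ and the centre of $N_0$ contains many elements of $W^4$.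

*Proof of Theorem 3.* The hypothesis and the conclusion are invariant under $A\mapsto A^{-1}$: we have $(A^{-1})^2=(A^2)^{-1}$, and $(xa^i)^{-1}=x^{-1}(xa^{-1}x^{-1})^i$. Put $\delta=\varepsilon/100$ and $R=\lceil100/\varepsilon\rceil$. "Constant" means depending only on $\varepsilon$, and $n$ is assumed larger than a suitable constant.

**Step 1: nilpotent cosets.** This step replaces $A$ by an approximate group covered by cosets of a nilpotent group. As $|A^2|\le4n$, apply [T] with $K=4$ to get $W,X,X',K_1$, and apply [BGT] to $W$. The finite group $H$ is trivial, because $G$ is torsion-free. So $W$ is covered by $K_2$ left cosets of a nilpotent group $N\le G$ of step at most $s$, where $K_2,s$ are constants. From $W^2\subset EW$ with $|E|\le K_1$ we get $W^m\subset E^{m-1}W$ and $|W^m|\le K_1^{m-1}|W|$. Also $n\le|XW|\le K_1|W|$, so $|W|\ge n/K_1$. For every subgroup $T\le G$ and $m\ge1$,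
$$|W^m\cap T|\le K_1^{m-1}|W^2\cap T| .\tag{6}$$
Indeed $W^m$ is covered by $K_1^{m-1}$ translates $eW$. If $l,l'\in eW\cap T$, then $l^{-1}l'\in W^2\cap T$, so $|eW\cap T|\le|W^2\cap T|$.

**Step 2: a centralizer with a large centre.** The goal is a subgroup $N_0\le N$ such that boundedly many cosets of $N_0$ cover $A$ while $Z=Z(N_0)$ contains at least $\Lambda$ elements of $W^4$, where
$$\Lambda=\Bigl\lceil\frac{RK_1^6}\delta\Bigr\rceil .$$
Let $1=Z_0\le\dots\le Z_s=N$ be the upper central series (with repetitions at the end if the step is less than $s$), $b_i=|W^2\cap Z_i|$, $\tau_0=1$ and $\tau_i=\Lambda(K_1^{11}\tau_{i-1})^\Lambda$. These $\tau_i$ are constants.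

Some left coset $gN$ contains at least $|W|/K_2$ elements of $W$. Dividing these on the left by one of them gives elements of $W^2\cap N$, so $b_s\ge|W|/K_2>\tau_s$ for $n$ large. Since $b_0=1=\tau_0$, there is a least $i$ with $b_i>\tau_i$; it satisfies $i\ge1$ and $b_{i-1}\le\tau_{i-1}$. Put $T_1=K_1^{11}\tau_{i-1}$, so $\tau_i=\Lambda T_1^\Lambda$. Thus $W^2$ meets $Z_i$ in many elements and $Z_{i-1}$ in few.

We use this as follows. For $w\in W^4\cap Z_i$ and $g\in W^2\cap N$ we have
$$[g,w]=g^{-1}w^{-1}gw\in W^{12}\cap Z_{i-1},$$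
and by (6) this set has at most $K_1^{11}b_{i-1}\le T_1$ elements. If $[g,w]=[g',w]$, then $g^{-1}w^{-1}g=g'^{-1}w^{-1}g'$, so $g'g^{-1}$ commutes with $w$ and $g'\in C_N(w)g$. Hence $W^2\cap N$ is covered by $T_1$ right cosets of $C_N(w)$, for each $w\in W^4\cap Z_i$.

Now choose successively distinct, pairwise commuting $w_1,\dots,w_\Lambda\in W^4\cap Z_i$. Suppose $w_1,\dots,w_j$ are chosen, $0\le j<\Lambda$, and let $N^{(j)}=C_N(w_1,\dots,w_j)$, with $N^{(0)}=N$. A nonempty intersection of right cosets of the groups $C_N(w_l)$, $l\le j$, is a right coset of their intersection $N^{(j)}$. So $W^2\cap N$, which contains $W^2\cap Z_i$, is covered by $T_1^j$ right cosets of $N^{(j)}$. One of these contains at least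
$$b_i/T_1^j>\tau_i/T_1^j\ge\Lambda$$
elements of $W^2\cap Z_i$. Dividing these on the right by one of them gives more than $\Lambda$ elements of $W^4\cap Z_i\cap N^{(j)}$. Choose $w_{j+1}$ among them, different from $w_1,\dots,w_j$. It commutes with $w_1,\dots,w_j$ because it lies in $N^{(j)}$.

Let $N_0=C_N(w_1,\dots,w_\Lambda)$ and $Z=Z(N_0)$. All the $w_j$ lie in $N_0$, since they commute with each other, and all elements of $N_0$ commute with them. So $w_j\in Z$ and $|W^4\cap Z|\ge\Lambda$. The group $N_0$ is torsion-free nilpotent, so $N_0/Z$ is torsion-free by S2.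

As before, $W^2\cap N$ is covered by $T_1^\Lambda$ right cosets of $N_0$, and, being symmetric, also by $T_1^\Lambda$ left cosets. For $w\in W\cap gN$ we have $W\cap gN\subset w(W^2\cap N)$. So $W$ is covered by $K_3=K_2T_1^\Lambda$ left cosets of $N_0$ and, by symmetry of $W$, by $K_3$ right cosets. Since $A\subset XW\cap WX'$, the set $A$ is covered by $K_1K_3$ left cosets and by $K_1K_3$ right cosets of $N_0$. As the $\tau_i$ for $i\le s$ are constants, $T_1$ and $K_3$ are bounded by constants; replacing $K_3$ by such a bound, we take $K_3$ to be a constant.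

**Step 3: a heavy coset of an abelian group.** We now show that some coset of $Z$ contains a positive proportion of $A$; here Lemma 3 is used. First we check that $A$ meets few cosets of $Z$. Put $T=W^4\cap Z$, so $|T|\ge\Lambda$. Then $AT\subset XW^5$, so $|AT|\le K_1\cdot K_1^4|W|\le K_1^6n$. Each left coset $\alpha Z$ with $\alpha\in A$ contains $\alpha T\subset AT$. Hence $A$ meets at most $K_1^6n/\Lambda\le\delta n/R$ left cosets of $Z$. Similarly, from $TA\subset W^5X'$, it meets at most $\delta n/R$ right cosets of $Z$. Let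
$$A_l=\{\alpha\in A:|A\cap\alpha Z|\ge R\},\qquad A_r=\{\alpha\in A:|A\cap Z\alpha|\ge R\}.$$
The elements of $A\setminus A_l$ lie in at most $\delta n/R$ cosets with fewer than $R$ elements each, so $|A_l|\ge(1-\delta)n$, and likewise $|A_r|\ge(1-\delta)n$.

Put $\eta=\varepsilon/(100K_1K_3)$. *Claim: some left or right coset of $Z$ contains more than $\eta n$ elements of $A$.* Suppose not. Let $v_l=\max_x|A_l\cap xN_0|$ and $v_r=\max_x|A_r\cap N_0x|$. Passing to $A^{-1}$ interchanges left and right cosets, replaces $A_l$ by $A_r^{-1}$ and $A_r$ by $A_l^{-1}$, and preserves everything established. So we may assume $v_r\ge v_l$. Let $V=A_r\cap N_0x_1$ with $|V|=v=v_r$. Let $U_j=A_l\cap y_jN_0$ be the nonempty left pieces of $A_l$, $u_j=|U_j|\le v$. There are at most $K_1K_3$ of them, and $\sum_ju_j\ge(1-\delta)n$. The sets $U_jV\subset y_jN_0x_1$ are disjoint.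

Apply Lemma 3 in $N_0$ with the central subgroup $Z$ to $y_j^{-1}U_j$ and $Vx_1^{-1}$, both contained in $N_0$. A fibre of $y_j^{-1}U_j$ is a left translate of a part of $A$ in a left coset of $Z$, and a fibre of $Vx_1^{-1}$ is a right translate of a part of $A$ in a right coset of $Z$. So all fibres have size at most $\eta n$. Next, if $\alpha\in V$, then $Z\alpha\subset N_0x_1$, and all $\beta\in A\cap Z\alpha$ have $A\cap Z\beta=A\cap Z\alpha$, so $\beta\in A_r$ and $\beta\in V$. Thus the fibres of $V$ are full sets $A\cap Z\alpha$, with at least $R$ elements, and $|\pi(Vx_1^{-1})|\le v/R$. Finally $\sum_j|\pi(y_j^{-1}U_j)|$ counts distinct left cosets of $Z$ meeting $A$, so it is at most $\delta n$. By Lemma 3 and (5), and since $\sum_jv\ge\sum_ju_j$,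
$$|A^2|\ge\sum_j\Bigl(3u_j+v-\frac vR\Bigr)-2K_1K_3\eta n-\delta n\ge\Bigl(4-\frac1R\Bigr)(1-\delta)n-0.03\,\varepsilon n .$$
Since $(4-\frac1R)(1-\delta)\ge4-0.01\varepsilon-0.04\varepsilon$, the right side is at least $(4-0.08\,\varepsilon)n>(4-\varepsilon)n$, a contradiction. This proves the claim.

**Step 4: from an abelian coset to a progression.** The remaining step repeats the argument in an abelian group, where Freiman's theorem provides coordinates. By Step 3 and $\alpha Z=(\alpha Z\alpha^{-1})\alpha$, there are a torsion-free abelian group $B_0\le G$ and $\alpha$ with $|A\cap B_0\alpha|>\eta n$.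

We first bound the number of cosets of $B_0$ on both sides. For distinct left cosets $xB_0$ meeting $A$, the sets $(A\cap xB_0)(A\cap B_0\alpha)\subset xB_0\alpha$ are disjoint and have at least $\eta n$ elements. As $|A^2|\le4n$, $A$ meets at most $4/\eta$ left cosets of $B_0$, and $|A\cap xB_0|\ge\eta n/4$ for some $x$. With this $x$, the products $(A\cap xB_0)(A\cap B_0y)\subset xB_0y$, for distinct right cosets $B_0y$ meeting $A$, are disjoint and have at least $\eta n/4$ elements. So $A$ meets at most $M_4:=16/\eta$ right cosets of $B_0$.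

Passing to $A^{-1}$ if necessary, assume $v:=\max_x|A\cap B_0x|\ge\max_x|A\cap xB_0|$; the numbers of left and of right cosets of $B_0$ met are both still at most $M_4$. Let $V=A\cap B_0x_1$ with $|V|=v\ge n/M_4$, and let $U_j=A\cap y_jB_0$ be the nonempty left pieces, at most $M_4$ in number, $u_j=|U_j|\le v$. Again the sets $U_jV\subset y_jB_0x_1$ are disjoint. Call $j$ large if $u_j\ge\delta n/M_4$; the other pieces contain at most $\delta n$ elements in total.

Let $j$ be large, and put $U=y_j^{-1}U_j$, $V'=Vx_1^{-1}$, subsets of $B_0$, which we write additively. Then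
$$|U+V'|=|U_jV|\le4n\le K_6\min(|U|,|V'|),\qquad K_6=4M_4/\delta .$$
By Plünnecke's inequality $|2U|\le K_6^2|V'|$ and $|2V'|\le K_6^2|U|$. So $B=U\cup V'$, for which $2B=2U\cup(U+V')\cup2V'$, satisfies $|2B|\le3K_6^2|B|$. By [F], $B$ lies in a 2-proper progression $P$ of rank $d'\le d$ with $|P|\le C_5|B|\le2C_5n$, where $d\ge1$ and $C_5\ge1$ are constants. As $|B|\ge2$, the rank is at least $1$.

Let $\psi(i)=b_0+\sum i_kb_k$ on the box $\prod[0,L_k)\subset\mathbb Z^{d'}$, and let $\tilde U,\tilde V\subset\mathbb Z^{d'}$ be the preimages of $U,V'$. By 2-properness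
$$|\tilde U|=|U|,\qquad|\tilde V|=|V'|,\qquad|\tilde U+\tilde V|=|U+V'| .$$
Order the sides so that $L_1$ is the largest. Then $L_1\ge|P|^{1/d}\ge(n/M_4)^{1/d}\ge2$ for $n$ large, because $|P|\ge|V'|\ge n/M_4$. Modulo $\mathbb Ze_1$ the images of $\tilde U,\tilde V$ have size at most $|P|/L_1\le2C_5n(M_4/n)^{1/d}\le\delta n/M_4$ for $n$ large. Put $\eta'=\varepsilon/(100M_4)$.

Suppose that for every large $j$ all fibres of $\tilde U$ and $\tilde V$ modulo $\mathbb Ze_1$ have size at most $\eta'n$. The quotient $\mathbb Z^{d'}/\mathbb Ze_1$ is torsion-free, so Lemma 3 in $\mathbb Z^{d'}$ with the subgroup $\mathbb Ze_1$, together with (5), bounds each $|U_jV|=|\tilde U+\tilde V|$. Since $\sum_{j\text{ large}}v\ge\sum_{j\text{ large}}u_j\ge(1-\delta)n$, we get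
$$|A^2|\ge\sum_{j\text{ large}}\Bigl(3u_j+v-2\eta'n-\frac{2\delta n}{M_4}\Bigr)\ge4(1-\delta)n-2M_4\eta'n-2\delta n=(4-0.08\,\varepsilon)n>(4-\varepsilon)n,$$
a contradiction. So for some large $j$ some fibre of $\tilde U$ or $\tilde V$ has more than $\eta'n$ elements.

Put $b=b_1$, written multiplicatively again. The fibre corresponds to a subset of $A$ contained in a set $\{yb^i:0\le i<L_1\}$ if it comes from $U_j$, or in a set $\{yb^ix_1\}=\{yx_1(x_1^{-1}bx_1)^i:0\le i<L_1\}$ if it comes from $V$. Here $b\ne1$, because $L_1\ge2$ and the elements of $P$ with different coordinates are distinct, and $L_1\le|P|\le2C_5n$. This proves Theorem 3 with $c=\eta'$ and $L=\lceil2C_5\rceil$. $\square$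

With this, Theorem 1 is proved as well, and so is the conjecture.

## 8. Covering $A$ by boundedly many segments

The rest is the proof of Theorem 2. The method of Section 4 does not reach $3n$: it needs pieces of nearly equal size. For $A=\{(0,0),\dots,(m,0),(0,1)\}$ and $C=\mathbb Z\times0$, one coset contains $m+1$ points and the other contains one, while $|A+A|=3|A|-3$. So we need a count that tolerates uneven pieces, as (1) does. First we show that all of $A$, not only a proportion of it, lies in few cosets of one cyclic group, in short segments.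

**Corollary 4.** In the situation of Theorem 3, put $M=\lfloor4/c\rfloor$. Then there are $a\ne1$ and $S\subset A$ with $|S|\le M$ and
$$A\subset\bigcup_{s\in S}s\{a^i:|i|\le Ln\}.$$

*Proof.* Since $xa^i=(xax^{-1})^ix$, after renaming $a$ there is $A_1\subset A\cap\{a^ix:0\le i\le Ln\}$ with $|A_1|\ge cn$. Let $S\subset A$ be maximal such that the sets $sA_1$ ($s\in S$) are pairwise disjoint. These sets lie in $A^2$, so $|S|cn\le|A^2|\le4n$ and $|S|\le M$. By maximality every $\alpha\in A$ satisfies $\alpha A_1\cap sA_1\ne\emptyset$ for some $s\in S$. So $\alpha\in sA_1A_1^{-1}\subset s\{a^i:|i|\le Ln\}$. $\square$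

Suppose for a moment that $C=\langle a\rangle$ is normal in a group containing $A$. Then $A$ has boundedly many fibres over the quotient by $C$, and we want $3n-O(1)$. Two things differ from (1): the quotient is not ordered, and it may have torsion. Lemma 3 does not help, even without torsion. For $A=\{(0,0),\dots,(m,0),(0,1)\}$ it gives $4(m+2)-2(m+1)-4=2m+2$, well below $3m+3$, because a fibre is heavy. The next section replaces it.

## 9. A weighted inequality over quotients with torsion

Let us see what goes wrong in the proof of Lemma 3. There the level sets $X_t,Y_t$ of the two fibre functions are multiplied at proportional heights, along the straight path from $(0,0)$ to $(F,F')$. Near the end of the path both level sets may have shrunk to single points (or, with torsion, to cosets of finite subgroups), and their product is then small. The cure is a different path: once one level set becomes small, hold the other at a height at which it is still wide.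

**Lemma 5.** Let $Q$ be a group and $f,g:Q\to\mathbb Z_{\ge0}$ finitely supported with $\sum f=\sum g=n\ge1$, neither support contained in a coset of a finite subgroup. Let $h:Q\to\mathbb R_{\ge0}$ be finitely supported with $h(xy)\ge g(x)+f(y)$ whenever $g(x),f(y)>0$. Then $\sum h\ge3n$.

*Proof.* Let $X_u=\{g\ge u\}$, $Y_v=\{f\ge v\}$, $G_*=\max g$, $F_*=\max f$. The set $X_u$ decreases in $u$, is constant on each interval $(k-1,k]$, and equals the support of $g$ for $u\in(0,1]$. So the set of $u\in(0,G_*]$ for which $X_u$ is not contained in a coset of a finite subgroup is an interval $(0,u_0]$ with $u_0\ge1$. Define $v_0$ likewise from the sets $Y_v$.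

Replace $(g,f,h)$ by $(f(\cdot^{-1}),g(\cdot^{-1}),h(\cdot^{-1}))$. For the new functions the hypothesis reads $h(y^{-1}x^{-1})\ge f(x^{-1})+g(y^{-1})$, which holds by the old one. The claim is unchanged, and $u_0,v_0$ are interchanged. So we may assume $v_0\le u_0$. Take the path
$$(0,0)\to(v_0,v_0)\to(u_0,v_0)\to(u_0,F_*)\to(G_*,F_*)$$
of straight segments in the $(u,v)$-plane. Along it $u$ and $v$ do not decrease; parametrize it by $\sigma=u+v$. For $u,v>0$ we have $\{h\ge u+v\}\supset X_uY_v$, so by (4)
$$\sum h\ge\int_0^{F_*+G_*}|X_{u(\sigma)}Y_{v(\sigma)}|\,d\sigma .$$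
The segments contribute as follows.

1. On the first segment $u=v\le v_0\le u_0$ and $d\sigma=2\,dv$. Here $X_v$ is not in a coset of a finite subgroup, so $|X_vY_v|\ge|Y_v|+\frac12|X_v|$ by Lemma 2(b). The contribution is at least $2\int_0^{v_0}|Y_v|\,dv+\int_0^{v_0}|X_u|\,du$.
2. On the second segment $|X_uY_{v_0}|\ge|X_u|$. The contribution is at least $\int_{v_0}^{u_0}|X_u|\,du$.
3. On the third segment $v>v_0$, so $Y_v\subset Ky$ for a finite subgroup $K$ and some $y$. The set $X_{u_0}$ is not in one left coset of $K$, so it contains $x_1,x_2$ with $x_1K\ne x_2K$. The sets $x_1Y_v\subset x_1Ky$ and $x_2Y_v\subset x_2Ky$ are disjoint, so $|X_{u_0}Y_v|\ge2|Y_v|$. The contribution is at least $2\int_{v_0}^{F_*}|Y_v|\,dv$.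
4. On the fourth segment $|X_uY_{F_*}|\ge|X_u|$. The contribution is at least $\int_{u_0}^{G_*}|X_u|\,du$.

The sum is $2\int_0^{F_*}|Y_v|\,dv+\int_0^{G_*}|X_u|\,du=2n+n=3n$, by (4). $\square$

Check this on $A=\{(0,0),\dots,(m,0),(0,1)\}$ with $Q=\mathbb Z$ the second coordinate: $f=g$ takes the values $m+1$ at $0$ and $1$ at $1$. Let $h$ be the fibre size of $A+A$ plus $1$ at the three heights $0,1,2$. Then $\sum h=(3m+3)+3=3m+6=3|A|$, so the lemma is an equality here.

## 10. Conjugation of $C$ by elements of $A$: proof of Theorem 2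

It suffices to find absolute constants $n_2,C_1$ with $|A^2|\ge3n-C_1$ whenever $A$ is in no left cyclic coset and $n=|A|\ge n_2$. Then $C_0=\max(C_1,3n_2)$ works, since $3|A|-3n_2<0$ if $|A|<n_2$.

Let $A$ be in no left cyclic coset, $n$ large, and suppose $|A^2|<3n$; otherwise there is nothing to prove. Apply Theorem 3 and Corollary 4 with $\varepsilon=1$; then $M,L$ are absolute. Put $C=\langle a\rangle$, infinite cyclic. The set $A$ meets at most $M$ left cosets of $C$, denoted $x_1C,x_2C,\dots$. For all $z\in G$ and $b\ge1$,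
$$|A\cap z\langle a^b\rangle|\le M\Bigl(\frac{2Ln}b+1\Bigr).\tag{7}$$
Indeed, if $sa^i,sa^j\in z\langle a^b\rangle$, then $b\mid i-j$; so inside each of the at most $M$ segments $s\{a^i:|i|\le Ln\}$ the exponents lie in one class mod $b$.

Write $C^g=g^{-1}Cg$. Fix $i_0$ with $A\cap x_{i_0}C=x_{i_0}P$, $P\subset C$, $|P|\ge n/M$. For $y\in G$,
$$yx_iC\cap x_jCy\ \text{ is empty or a left coset of }\ C\cap C^y,\tag{8}$$
because $x_jCy=x_jyC^y$.

The trouble is again that $C$ need not be normal. The proof sorts elements by how conjugation moves $C$: off itself, by a rescaling, or by a rescaling defined only on a subgroup of $C$.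

**Definition.** Let $\Gamma=\{g\in G:C\cap C^g\ne1\}$. So $g\in\Gamma$ if and only if $ga^ug^{-1}=a^v$ for some $u,v\ne0$. For such $g$ put $\Delta(g)=|v/u|$.

If $ga^ug^{-1}=a^v$ and $ga^{u'}g^{-1}=a^{v'}$, then $ga^{uu'}g^{-1}$ equals both $a^{vu'}$ and $a^{v'u}$, so $v/u=v'/u'$ and $\Delta$ is well defined. If $ga^ug^{-1}=a^v$ and $g'a^{u'}g'^{-1}=a^{v'}$, then $gg'a^{uu'}(gg')^{-1}=ga^{uv'}g^{-1}=a^{vv'}$, and $g^{-1}a^vg=a^u$. So $\Gamma$ is a subgroup containing $C$, and $\Delta:\Gamma\to\mathbb Q_{>0}$ is a homomorphism, trivial on $C$. For example, in $\mathbb Z[\frac12]\rtimes\langle z\rangle$, with $z$ acting as multiplication by $2$ and $a=1\in\mathbb Z[\frac12]$, we have $zaz^{-1}=a^2$ and $\Delta(z)=2$. In a free group on $a,y$ we have $C\cap C^y=1$, so $y\notin\Gamma$.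

**Step 1: $A\subset\Gamma$.** We show that an element of $A$ moving $C$ off itself would create almost $4n$ products. Since $C\le\Gamma$, each left coset of $C$ lies in $\Gamma$ or is disjoint from it. Suppose $x_j\notin\Gamma$ and let $A\cap x_jC=x_jP'$. Since $x_{i_0}Px_jP'\subset A^2$ and $C^{x_j}\cap C=1$,
$$|P||P'|=|x_j^{-1}Px_j\cdot P'|=|Px_jP'|<3n,$$
so $|P'|<3M$. Thus $A_\Gamma=A\cap\Gamma$ has at least $n-3M^2$ elements. Suppose there is $y\in A\setminus\Gamma$. Then $A_\Gamma^2\subset\Gamma$ is disjoint from $yA_\Gamma\cup A_\Gamma y$. By (8) with $C\cap C^y=1$, $|yA_\Gamma\cap A_\Gamma y|\le M^2$. By Lemma 2(c), for $n$ large,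
$$|A^2|\ge(2|A_\Gamma|-1)+2|A_\Gamma|-M^2\ge4n-13M^2-1\ge3n,$$
a contradiction.

**Step 2: the case that $\Delta$ is not constant on $A$.** Here $\Delta$ serves as the height function of (1). Since $\Delta$ is constant on left cosets of $C$, it takes at most $M$ values on $A$, say $\lambda_1<\dots<\lambda_r$ with $2\le r\le M$, on classes $B_k$ with $b_k=|B_k|$. On the sets $B_1B_1,B_1B_2,B_2B_2,\dots,B_rB_r$ the homomorphism $\Delta$ takes the distinct values $\lambda_1^2<\lambda_1\lambda_2<\lambda_2^2<\dots<\lambda_r^2$, so these sets are disjoint. By Lemma 2(c)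
$$|A^2|\ge\sum_k(2b_k-1)+\sum_{k<r}(b_k+b_{k+1}-1)=4n-b_1-b_r-(2r-1)\ge3n-2M+1,$$
as desired.

**Step 3: $\Delta$ is constant on $A$, the numbers $w_z$.** From now on $\Delta\equiv\lambda=p/q$ on $A$, in lowest terms, $p,q\ge1$. We describe exactly which part of $C$ each $z\in A$ conjugates into $C$. If $z\in A$ and $za^lz^{-1}\in C$, then $za^lz^{-1}=a^{\pm\lambda l}$, so $\lambda l$ is an integer and $q\mid l$. Hence $\{l:za^lz^{-1}\in C\}$, a nonzero subgroup of $\mathbb Z$ by Step 1, equals $qw_z\mathbb Z$ for some integer $w_z\ge1$. Reading $za^kz^{-1}=a^{\pm pk/q}$ backwards, we get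
$$za^lz^{-1}\in C\iff qw_z\mid l,\ \text{and then it equals }a^{\pm pl/q};\qquad z^{-1}a^lz\in C\iff pw_z\mid l,\ \text{and then it equals }a^{\pm ql/p}.\tag{9}$$
Moreover $C\cap C^z=\langle a^{qw_z}\rangle$, and $w_z$ depends only on $zC$. So there are at most $M$ values $w_z$.

The number $w_z$ can exceed $1$. In the group $K=\langle s,t\rangle$ of Section 2, $(st)^2=s(tst^{-1})t^2=t^2$. The rule $s\mapsto s^{-1}$, $t\mapsto st$ respects the relation, since $(st)s^{-1}(st)^{-1}=s(ts^{-1}t^{-1})s^{-1}=s$, and applied twice it is the identity ($t\mapsto st\mapsto s^{-1}st=t$). So it defines an automorphism of $K$. Let $z$ generate an infinite cyclic group acting on $K$ by this automorphism; the semidirect product is torsion-free, being an extension of a torsion-free group by $\mathbb Z$. With $a=t$, $zt^lz^{-1}=(st)^l$ equals $t^l$ for even $l$ and $st^l\notin\langle t\rangle$ for odd $l$. So $p=q=1$ and $w_z=2$.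

*Heavy elements.* We now bound $w_z$ for the elements in large pieces of $A$. Let $\theta=1/(100M)$ and call $z\in A$ heavy if $|A\cap zC|\ge\theta n$; at most $M\theta n=n/100$ elements are not heavy. Let $z$ be heavy, $A\cap zC=zP'$, $D'=C\cap C^z$, $P^z=z^{-1}Pz\subset C^z$. Since $x_{i_0}PzP'\subset A^2$, $|P^zP'|=|PzP'|<3n$. Let $s$ be the number of cosets of $D'$ in $C$ met by $P'$, and $r'$ the number of cosets of $D'$ in $C^z$ met by $P^z$. Equivalently, $r'$ is the number of cosets of $zD'z^{-1}=\langle a^{pw_z}\rangle$ in $C$ met by $P$.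

If $e,e'\in C$ are in different $D'$-cosets, then $P^ze$ and $P^ze'$ are disjoint: from $p_1e=p_2e'$ with $p_1,p_2\in P^z$ we would get $p_2^{-1}p_1=e'e^{-1}\in C^z\cap C=D'$. Likewise, if $e,e'\in C^z$ are in different $D'$-cosets, then $eP'$ and $e'P'$ are disjoint. Choosing one $e$ per coset met, we get $s|P|<3n$ and $r'|P'|<3n$, so $s\le3M$ and $r'\le3/\theta$. Now $zP'\subset A$ lies in $s$ left cosets of $\langle a^{qw_z}\rangle$ and $x_{i_0}P\subset A$ lies in $r'$ left cosets of $\langle a^{pw_z}\rangle$. By (7),
$$\theta n\le|P'|\le sM\Bigl(\frac{2Ln}{qw_z}+1\Bigr),\qquad\frac nM\le|P|\le r'M\Bigl(\frac{2Ln}{pw_z}+1\Bigr).$$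
Put $J_0=\lceil12M^2L/\theta\rceil$. If $qw_z>J_0$, the first right side is at most $\frac{\theta n}2+3M^2$; if $pw_z>J_0$, the second is at most $\frac n{2M}+\frac{3M}\theta$. For $n$ large both are impossible. So $qw_z,pw_z\le J_0$ for heavy $z$. In particular $p,q\le J_0$, since heavy elements exist.

*Good and bad elements.* We separate the values $w_z$ by a wide gap. For $i\ge0$ let
$$J_{i+1}=1000M^3LJ_0^2\,\mathrm{lcm}(1,\dots,J_i),$$
an increasing sequence, as $\mathrm{lcm}(1,\dots,J)\ge J$. There are at most $M$ values $w_z$ and $M+1$ disjoint intervals $(J_i,J_{i+1}]$, $0\le i\le M$. So there is $i\in\{0,\dots,M\}$ with no $w_z$ ($z\in A$) in $(J_i,J_{i+1}]$. Let $\Omega=\mathrm{lcm}(1,\dots,J_i)$, which is bounded by an absolute constant. Call $z\in A$ good if $w_z\le J_i$; then $w_z\mid\Omega$. Otherwise call it bad; then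
$$w_z>J_{i+1}\ge1000M^3L\,pq\,\Omega .$$
Heavy elements are good, so the set $A_g$ of good elements has $|A_g|\ge0.99n$.

**Step 3a: there are no bad elements.** A bad element behaves much like an element outside $\Gamma$, and the argument of Step 1 is repeated with $A_g$ in place of $A_\Gamma$. What replaces the subgroup $\Gamma$ is the effect on one power of $a$: by (9), for $z,z'\in A_g$,
$$(zz')a^{q^2\Omega}(zz')^{-1}=za^{\pm pq\Omega}z^{-1}=a^{\pm p^2\Omega},\tag{10}$$
since $qw_{z'}\mid q^2\Omega$ and $qw_z\mid pq\Omega$. Suppose $y\in A$ is bad, and let $z\in A_g$.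

If $yz\in A_g^2$, then by (10) conjugating $a^{q^2\Omega}$ by $yz$ gives $a^{\pm p^2\Omega}$; conjugating by $z$ first gives $a^{\pm pq\Omega}$. So $ya^{\pm pq\Omega}y^{-1}=a^{\pm p^2\Omega}\in C$. By (9), $qw_y\mid pq\Omega$, that is, $w_y\mid p\Omega$. This is impossible since $w_y>pq\Omega$.

If $zy\in A_g^2$, then by (10) $ya^{q^2\Omega}y^{-1}=z^{-1}a^{\pm p^2\Omega}z$, which by (9) equals $a^{\pm pq\Omega}\in C$, because $pw_z\mid p^2\Omega$. So $qw_y\mid q^2\Omega$ and $w_y\mid q\Omega$, which is impossible.

So $yA_g\cup A_gy$ is disjoint from $A_g^2$. By (8), $yA_g\cap A_gy$ lies in at most $M^2$ left cosets of $C\cap C^y=\langle a^{qw_y}\rangle$. Translate these cosets by $y^{-1}$ and apply (7), noting $y^{-1}(yA_g)\subset A$: the size of $yA_g\cap A_gy$ is at most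
$$M^3\Bigl(\frac{2Ln}{w_y}+1\Bigr)\le\frac n{500}+M^3\le\frac n{100}$$
for $n$ large. Hence, by Lemma 2(c),
$$|A^2|\ge(2|A_g|-1)+2|A_g|-\frac n{100}\ge3.96n-1-0.01n\ge3n,$$
a contradiction.

**Step 3b: all elements of $A$ are good.** Now $w_z\mid\Omega$ for all $z\in A$. We produce a cyclic group $D$ that is normalized by suitable two-sided translates of $A$, and then apply Lemma 5. Let $D=\langle a^{q^2\Omega}\rangle$. By (9), for every $z\in A$:
$$z\langle a^{q^2\Omega}\rangle z^{-1}=\langle a^{pq\Omega}\rangle,\qquad z\langle a^{pq\Omega}\rangle z^{-1}=\langle a^{p^2\Omega}\rangle,$$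
$$z^{-1}\langle a^{pq\Omega}\rangle z=\langle a^{q^2\Omega}\rangle,\qquad z^{-1}\langle a^{p^2\Omega}\rangle z=\langle a^{pq\Omega}\rangle .$$
If $\lambda\ne1$, no $z\in A$ normalizes $D$, but all $z\in A$ carry $D$ to the same group. So fix $x\in A$ and put
$$V=x^{-1}A,\qquad U=x^{-2}Ax,\qquad\text{so that } UV=x^{-2}A^2,\quad|U|=|V|=n .$$
For $z\in A$, conjugation by $x^{-1}z$ carries $D=\langle a^{q^2\Omega}\rangle$ to $\langle a^{pq\Omega}\rangle$ and back to $D$. Conjugation by $x^{-2}zx$ carries $D$ to $\langle a^{pq\Omega}\rangle$, then $\langle a^{p^2\Omega}\rangle$, then $\langle a^{pq\Omega}\rangle$, then $D$. So all elements of $U$ and $V$ normalize $D$. Let $N=\langle U,V,D\rangle$, so $D\lhd N$, and $Q=N/D$.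

We check the hypotheses of Lemma 5. First, the numbers of fibres are bounded. The set $V$ meets as many left cosets of $D$ as $A$ does, at most $Mq^2\Omega$, since $D$ has index $q^2\Omega$ in $C$. From $x^{-2}zxD=x^{-2}\cdot z(xDx^{-1})\cdot x$ we see that $U$ meets as many left cosets of $D$ as $A$ meets left cosets of $xDx^{-1}=\langle a^{pq\Omega}\rangle$, at most $Mpq\Omega$. Both numbers are at most an absolute constant $T_0$.

Second, a finite subgroup of $Q$ has as preimage a torsion-free group in which the cyclic group $D$ has finite index, hence a cyclic group by S1. If the image of $V$ or of $U$ in $Q$ were contained in a coset of a finite subgroup, then $V$ or $U$ would lie in a cyclic coset. Then so would $A=xV=x^2Ux^{-1}$, contrary to assumption.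

Third, let $g,f$ be the fibre sizes of $U,V$ over $Q$, so $\sum g=\sum f=n$. Let $h(\zeta)=|UV\cap\zeta|+1$ for $\zeta$ in the image of $UV$, and $h=0$ elsewhere. As in the proof of Lemma 3, Lemma 2(c) in $D$ shows that $h(\xi\zeta)\ge g(\xi)+f(\zeta)$ when $g(\xi),f(\zeta)>0$. The image of $UV$ has at most $T_0^2$ elements. So Lemma 5 gives
$$|UV|+T_0^2\ge\sum h\ge3n,\qquad\text{that is,}\qquad|A^2|\ge3n-T_0^2 .$$

In all cases $|A^2|\ge3n-C_1$ for $n\ge n_2$, with $C_1=\max(2M-1,T_0^2)$ absolute. This proves Theorem 2. $\square$
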